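# Continuity Forces Ordinality in Random Allocation

## 1. Rules that satisfy four axioms read only rankings

**Theorem 1.** Let $n\ge 2$, let $N$ be a set of $n$ agents and $A$ a set of $n$ objects, one unit of each. Let $\mathcal U$ be the set of injective functions $u:A\to[0,1]$ with $\min u=0$ and $\max u=1$, with the topology inherited from $\mathbb R^A$. Every rule $\varphi:\mathcal U^N\to\{\text{random allocations}\}$ that satisfies continuity, strategy-proofness, efficiency and non-bossiness is ordinal: if $u,v\in\mathcal U^N$ are such that, for each $i$, $u_i$ and $v_i$ induce the same ranking of $A$, then $\varphi(u)=\varphi(v)$.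

In plain words: we hand out $n$ objects by lottery to $n$ agents who report von Neumann–Morgenstern utilities, that is, not only "I prefer $a$ to $b$ to $c$" but also "by how much". A designer could try to use the extra information. The theorem says that a designer who insists on the four axioms cannot use any of it.

The question comes from Eun Jeong Heo and Vikram Manjunath, "Ordinality in Random Allocation", arXiv:2502.14154 (2025). For $n=3$ the statement is a known result, and the problem asks whether it generalizes to more than three agents. Theorem 1 answers yes for every $n\ge4$. Its proof does not depend on $n$ and covers $n=3$ as well. A stronger form, Theorem 2, is in Section 10.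

## 2. Lotteries, rules and the axioms

**Definition (lotteries and allocations).** $\Delta(A)$ is the set of lotteries over $A$; an object is identified with the degenerate lottery on it. An agent with utility $u_i:A\to\mathbb R$ values $\pi\in\Delta(A)$ at $u_i(\pi)=u_i\cdot\pi=\sum_a\pi(a)u_i(a)$. A *random allocation* is a bistochastic matrix $P=(P_{ia})$; its row $P_i\in\Delta(A)$ is agent $i$'s lottery. A *rule* $\varphi$ maps each profile $u\in\mathcal U^N$ to a random allocation $\varphi(u)$, with rows $\varphi_i(u)$.

Utilities matter only up to positive affine transformations, and each expected-utility preference that is strict on $A$ has exactly one representative in $\mathcal U$. For $n=3$ a utility in $\mathcal U$ is a ranking together with the utility $t\in(0,1)$ of the middle object, so $\mathcal U$ is a disjoint union of six open segments. The walls between rankings are missing from $\mathcal U$.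

**Definition (axioms).**

- *Efficiency*: for each $u$ there is no random allocation $Q$ with $u_i(Q_i)\ge u_i(\varphi_i(u))$ for all $i$ and strict inequality for some $i$.
- *Strategy-proofness* (SP): $u_i(\varphi_i(u))\ge u_i(\varphi_i(u_i',u_{-i}))$ for all $i$, $u$ and $u_i'\in\mathcal U$.
- *Non-bossiness* (NB): for all $i$, $u$ and $u_i'\in\mathcal U$, if $\varphi_i(u_i',u_{-i})=\varphi_i(u)$, then $\varphi(u_i',u_{-i})=\varphi(u)$.
- *Continuity*: for each $i$ and each $u_{-i}$, the map $u_i\mapsto\varphi(u_i,u_{-i})$ is continuous on $\mathcal U$.
- *Ordinality*: $\varphi(u)=\varphi(v)$ whenever, for each $i$, $u_i$ and $v_i$ induce the same ranking.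

Two comments. Non-bossiness says that I cannot change what others get without changing what I get. Continuity is asked for one agent at a time, and it compares nothing across rankings, because different rankings lie in separate open pieces of $\mathcal U$. In particular every ordinal rule is continuous.

**Example (serial dictatorship).** Agents $1,2,\dots,n$ pick in turn their best remaining object. This rule is SP, since each agent picks the best of a set that it cannot influence. It is NB: if my pick is the same, everybody after me faces the same set. It is efficient: in any $Q$ that hurts nobody, agent $1$ must keep its best object with probability one, then agent $2$ its best among the rest, and so on, so $Q=\varphi(u)$. It is ordinal, hence continuous.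

We shall use efficiency only through trades between two agents:

**(BE)** *There are no profile $u$, agents $i\neq j$ and vector $d\in\mathbb R^A$ with $\sum_ad_a=0$ such that, for $P=\varphi(u)$, we have $P_i+d\ge0$, $P_j-d\ge0$, $u_i\cdot d>0$ and $u_j\cdot d<0$.*

Efficiency implies (BE): replacing the rows $P_i,P_j$ by $P_i+d,P_j-d$ keeps all entries nonnegative and all row and column sums equal to one, and both agents strictly gain.

## 3. Two objects, and three objects seen by a single agent

For $n=2$ the set $\mathcal U$ consists of the two points $(1,0)$ and $(0,1)$. A utility is a ranking, and every rule is ordinal.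

For $n=3$ there is real content, and one agent's incentives do not suffice. Let $A=\{a,b,c\}$ and look at one agent with utility $(1,t,0)$, $t\in(0,1)$, the reports of the others being fixed. Offer
$$p(t)=\Big(\tfrac12-\tfrac{t^2}4,\ \ \tfrac t2,\ \ \tfrac{(1-t)^2+1}4\Big).$$
The entries are positive and sum to one. If the truth is $t$ and the report is $t'$, the agent gets
$$\tfrac12-\tfrac{t'^2}4+\tfrac{tt'}2=\tfrac12+\tfrac{t^2}4-\tfrac{(t-t')^2}4,$$
which is largest at $t'=t$. So within this ranking truth-telling is optimal, the response is continuous, and it is cardinal. The maximal value $\tfrac12+\tfrac{t^2}{4}$ is convex in $t$, and its derivative $t/2$ is the probability of $b$; Section 5 uses this structure in general. What excludes such a response must come from the other agents, that is, from efficiency and non-bossiness.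

## 4. Equal rates of substitution, and the inequality that spoils them

Here is the natural first attempt. Suppose agent $1$'s lottery responds to the utility it assigns to an object $y$. Column $y$ sums to one, so some agent $j$ absorbs part of the change in probability of $y$. Suppose that, during the change, both hold the same three objects $y,c,c'$ with positive probability. Then efficiency forces $1$ and $j$ to have the same rates of substitution among $y,c,c'$, for otherwise they would trade. But $u_j$ is fixed while $u_1(y)$ moves: contradiction.

This works when the two supports share three objects. Here is where it stops. Let the objects be $(y,c,c')$ and the agents $1,j,k$, with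
$$P_1=(\tfrac13,\tfrac13,\tfrac13),\quad P_j=(\tfrac23,0,\tfrac13),\quad P_k=(0,\tfrac23,\tfrac13),\qquad u_1=(1,t,0),\quad u_j=(1,s,0).$$
A trade $d$ that is added to $P_1$ and subtracted from $P_j$ must have $d_c\le0$, because $P_{jc}=0$. Write $d=(\beta,-\alpha,\alpha-\beta)$ with $\alpha\ge0$. Both gain iff $\beta-t\alpha>0>\beta-s\alpha$, i.e. $t\alpha<\beta<s\alpha$. Such $\alpha,\beta$ exist (and can be taken small) iff $t<s$. So (BE) for the pair $1,j$ means $s\le t$. If $j$ held $c$ too, we would get $s=t$, which pins $t$ down. Since $j$ does not hold $c$, we get only an inequality, and $t$ may vary over an interval without any contradiction.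

The way out seems clear: agent $j$ holds none of $c$, so pretend that $j$ likes $c$ more, and a trade appears. This is legitimate only if the pretense does not change the allocation. *Lowering* an object that an agent does not hold changes nothing; we prove this in Lemma 2(c). *Raising* one can change the outcome, even without changing the ranking. For utilities $(1,t,0)$ on $(a,b,c)$ take the menu
$$p(t)=(\tfrac12,0,\tfrac12)\ \text{ for } t\le\tfrac12,\qquad p(t)=\big(\tfrac58-\tfrac{t^2}2,\ t-\tfrac12,\ \tfrac78-t+\tfrac{t^2}2\big)\ \text{ for } t\ge\tfrac12 .$$
The formulas agree at $t=\tfrac12$, the entries sum to one, and for $t\in[\tfrac12,1)$ they are nonnegative: the first exceeds $\tfrac18$ and the third exceeds $\tfrac38$. The value is $h(t)=\tfrac12+\tfrac12\max(0,t-\tfrac12)^2$, convex, with $h'(t)=p_b(t)$. Reporting $t'$ when the truth is $t$ gives $h(t')+(t-t')h'(t')\le h(t)$, so truth-telling is optimal. Yet raising $t$ past $\tfrac12$ makes the agent start to receive $b$.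

In this example something happens as the allocation starts to change: *the support grows*. So we shall take, among all profiles at which the rule responds cardinally, one whose support is as large as possible. There raising should be harmless (Lemma 3). That is half of the idea. The other half concerns what the raising achieves. We can raise $c$ in $j$'s eyes until it almost equals the next object $b$ that $j$ holds. If agent $1$ prefers $b$ to $c$, and both like $y$ better than $b$, then $1$ can pay for $b$ with a lot of $c$ and a bit of $y$.

For instance let $u_1(y),u_1(b),u_1(c)=1,\tfrac12,0$ and $u_j(y),u_j(b)=1,\tfrac12$, and let $1$ give $\tfrac14$ unit of $y$ and $\tfrac34$ unit of $c$ per unit of $b$. Agent $1$ gains $\tfrac12-\tfrac14=\tfrac14$. If $u_j(c)=0$, agent $j$ gets $\tfrac14-\tfrac12<0$. If $u_j(c)=\tfrac12-\epsilon$, agent $j$ gets $\tfrac14+\tfrac34(\tfrac12-\epsilon)-\tfrac12=\tfrac18-\tfrac34\epsilon$, which is positive for $\epsilon<\tfrac16$.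

The trade needs $b\ne y$ and that $1$ prefers $b$ to $c$. These are facts about rankings, and we shall force them by also making the profile extremal in the rankings of the other agents (Lemma 5).

## 5. The value function of one agent

**Unnormalized utilities.** The purpose is to be able to change one coordinate of a utility freely. Let $\mathcal V\subset\mathbb R^A$ be the open set of all injective functions $A\to\mathbb R$. For $w\in\mathcal V$ put $\bar w=(w-\min w)/(\max w-\min w)\in\mathcal U$, and extend $\varphi$ to $\mathcal V^N$ by $\varphi(u):=\varphi(\bar u)$, where $\bar u=(\bar u_i)_i$. The map $w\mapsto\bar w$ is continuous and applies a positive affine transformation. Since rows of allocations have fixed sums, inequalities between expected utilities are unaffected by it. So the extension satisfies SP, NB, efficiency (hence (BE)), and continuity in each $u_i\in\mathcal V$ for fixed $u_{-i}$. Since $w$ and $\bar w$ have the same ranking and $\bar w=w$ on $\mathcal U$, the extension is ordinal iff the original rule is. From now on $\varphi$ denotes the extension.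

**Notation.** $\succ_w$ is the ranking induced by $w\in\mathcal V$. A *cell* is the set of all $w\in\mathcal V$ with a given ranking; it is open and convex. $w[x:=t]$ is $w$ with the value at $x$ replaced by $t$. The $e_a$ are the unit vectors of $\mathbb R^A$, and $\operatorname{supp}P=\{(i,a):P_{ia}>0\}$.

**Facts on convex functions.** Let $H:\mathbb R^A\to\mathbb R$ be convex. Its subdifferential at $x$ is $\partial H(x)=\{g: H(x')\ge H(x)+g\cdot(x'-x)\text{ for all }x'\}$. For $H(x)=\max(x_1,x_2)$ it is a single unit vector when $x_1\ne x_2$ and the whole segment from $e_1$ to $e_2$ when $x_1=x_2$. We use: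

- (C1) $H$ is continuous and $\partial H(x)\ne\emptyset$ for every $x$.
- (C2) If $\partial H(x)=\{g\}$, then $H$ is differentiable at $x$ with gradient $g$. If $H$ is differentiable at $x$ and $H(x')\ge H(x)+h\cdot(x'-x)$ for all $x'$ *near* $x$, then $h$ is the gradient. (For each direction $k$ the function $t\mapsto H(x+tk)-H(x)-t\,h\cdot k$ has a local minimum at $t=0$, so its derivative there vanishes.)
- (C3) If $x_k\to x$, $g_k\in\partial H(x_k)$ and $g_k\to g$, then $g\in\partial H(x)$. (Pass to the limit in the defining inequality.)

Now fix an agent $i$ and $u_{-i}$, and write $\varphi(w)$ for $\varphi(w,u_{-i})$. Define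
$$H(x)=\sup_{w\in\mathcal V}x\cdot\varphi_i(w)\qquad(x\in\mathbb R^A).$$
Lotteries are bounded, so $H$ is finite; as a supremum of linear functions it is convex. SP says that $H(w)=w\cdot\varphi_i(w)$ for $w\in\mathcal V$. Moreover $H(x)\ge x\cdot\varphi_i(w)=H(w)+(x-w)\cdot\varphi_i(w)$, so $\varphi_i(w)\in\partial H(w)$.

**Lemma 1.** For $w\in\mathcal V$, $\partial H(w)=\{\varphi_i(w)\}$, and $H$ is differentiable at $w$ with gradient $\varphi_i(w)$.

*Proof.* Let $g\in\partial H(w)$ and $h\in\mathbb R^A$. For small $t>0$ we have $w+th\in\mathcal V$, and $H(w)\ge w\cdot\varphi_i(w+th)$, so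
$$g\cdot h\ \le\ \frac{H(w+th)-H(w)}t\ \le\ \varphi_i(w+th)\cdot h\ \longrightarrow\ \varphi_i(w)\cdot h\qquad(t\downarrow0)$$
by continuity of the rule. So $(g-\varphi_i(w))\cdot h\le0$ for every $h$, which gives $g=\varphi_i(w)$. Apply (C2). ∎

This is where continuity enters: it turns "the agent is indifferent" into "nothing changes", as part (b) of the next lemma shows.

**Lemma 2.** Let $w,w'\in\mathcal V$, $p=\varphi_i(w)$, $q=\varphi_i(w')$.

- (a) $(w'-w)\cdot(q-p)\ge0$.
- (b) If $w\cdot q=w\cdot p$, then $\varphi(w')=\varphi(w)$ (the whole allocation).
- (c) If $w'=w$ on $\{a:p_a>0\}$ and $w'\le w$ elsewhere, then $\varphi(w')=\varphi(w)$.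
- (d) If $w,w'$ differ only at one object $x$ and $p_x=q_x$, then $\varphi(w')=\varphi(w)$.

*Proof.* (a) Add the SP inequalities $w'\cdot q\ge w'\cdot p$ and $w\cdot p\ge w\cdot q$.

(b) For all $x$, $H(x)\ge x\cdot q=w\cdot q+(x-w)\cdot q=H(w)+(x-w)\cdot q$. So $q\in\partial H(w)=\{p\}$ by Lemma 1, and $q=p$. By NB the whole allocations agree.

(c) Since $q\ge0$ and $w\ge w'$, we have $w\cdot q\ge w'\cdot q\ge w'\cdot p=w\cdot p\ge w\cdot q$, where the equality holds because $w'=w$ wherever $p>0$. So $w\cdot q=w\cdot p$; apply (b).

(d) The vectors $w',w$ differ only at $x$, where $q-p$ vanishes, so $0\le w'\cdot(q-p)=w\cdot(q-p)\le0$. Apply (b). ∎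

Note that (c) does not require $w'$ to have the same ranking as $w$.

## 6. An extremal profile at which the rule responds cardinally

Suppose from now on, for contradiction, that $\varphi$ is not ordinal.

**Step 1: the failure can be located at a single utility number.** There are two profiles with the same rankings and different allocations. Passing from one to the other one agent at a time, we find an agent $i$, a $u_{-i}$ and two utilities in one cell that give different allocations. The segment joining the two utilities is compact and lies in the open cell, so it is covered by finitely many open cubes inside the cell; inside a cube we can move one coordinate at a time. So the two utilities are joined by an axis-parallel polygonal path in the cell. On one of its pieces the allocation changes: a change of a single object's utility, within a cell, changes the allocation.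

For an agent $i$, a strict order $R$ on $A$ and an object $y$, let $\mathcal S(i,R,y)$ be the set of profiles $v\in\mathcal V^N$ with $\succ_{v_i}=R$ such that
$$\tau\mapsto\varphi(v_i[y:=\tau],v_{-i})\ \text{ is not constant on }\ K(v)=\{\tau:\ v_i[y:=\tau]\text{ has ranking }R\}.$$
$K(v)$ is the open interval between the utilities of the neighbors of $y$ in $R$ (unbounded if a neighbor is missing). Some $\mathcal S(i,R,y)$ is nonempty.

**Step 2: put the responsive object as high as possible.** Among the triples with $\mathcal S(i,R,y)\neq\emptyset$ choose one for which the number of objects ranked by $R$ above $y$ is minimal. Call the agent $1$, fix $R$ and $y$, and put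
$$\mathcal S=\mathcal S(1,R,y),\qquad U=\{x:x\,R\,y\},\qquad E=\{x:y\,R\,x\}.$$
For a profile $v$ with $\succ_{v_1}=R$ and $\tau\in K(v)$, let $v^\tau$ be $v$ with $v_1$ replaced by $v_1[y:=\tau]$; for $j\ne1$, $v^\tau_{-j}$ is $v^\tau$ without agent $j$. If $v\in\mathcal S$, then $v^\tau\in\mathcal S$. An object $x\in U$ has fewer objects above it than $y$ has, so $\mathcal S(1,R,x)=\emptyset$. That is:

(1) *If $x\in U$ and $\succ_{v_1}=R$, changing $v_1(x)$ within the cell of $R$ never changes $\varphi(v)$.*

**Step 3: three counts.** For $v\in\mathcal S$ let
$$\begin{aligned}\kappa_1(v)&=\#\{(j,x):\ j\ne1,\ x\ne y,\ x\succ_{v_j}y\},\\ \kappa_2(v)&=\#\{(j,\{x,x'\}):\ j\ne1,\ x,x'\ne y\text{ distinct},\ R\text{ and }\succ_{v_j}\text{ agree on }\{x,x'\}\},\\ \kappa_3(v)&=|\operatorname{supp}\varphi(v)|.\end{aligned}$$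
So $\kappa_1$ says how low the other agents rank $y$, $\kappa_2$ how much they agree with $R$ away from $y$, and $\kappa_3$ is the size of the support. For example, if $R$ is $y,c,c'$ and agent $j$ ranks $c',y,c$, then $j$ contributes $1$ to $\kappa_1$ and $0$ to $\kappa_2$. The numbers $\kappa_1,\kappa_2$ depend only on the rankings of the agents $j\ne1$. All three take finitely many values, so we may let
$$u\in\mathcal S\ \text{ maximize }(\kappa_1,\kappa_2,\kappa_3)\text{ lexicographically over }\mathcal S.$$

**Step 4: stand at a point where the response happens.** Let $K=K(u)$, $f(\tau)=\varphi(u^\tau)$ for $\tau\in K$, and $\tau_0=u_1(y)$. The function $f$ is continuous and not constant on $K$. We may assume that $f$ is nonconstant on every neighborhood of $\tau_0$. If it is not, let $J\ni\tau_0$ be the largest open subinterval of $K$ on which $f$ is constant. As $J\ne K$, it has an endpoint $\tau_e\in K$. By continuity $f(\tau_e)=f(\tau_0)$, and $f$ is not constant near $\tau_e$, for otherwise $J$ could be enlarged. The profile $u^{\tau_e}$ lies in $\mathcal S$, has the same rankings and the same allocation as $u$, hence the same three counts. Replace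 $u$ by $u^{\tau_e}$; $K$ and $f$ do not change.

**Step 5: the support is locally constant.** Let $G=\operatorname{supp}\varphi(u)$ and $S_i=\{a:(i,a)\in G\}$. By continuity $\operatorname{supp}f(\tau)\supseteq G$ for $\tau$ near $\tau_0$. Since $u^\tau\in\mathcal S$ has the same $\kappa_1,\kappa_2$ as $u$, maximality gives $|\operatorname{supp}f(\tau)|\le|G|$. So there is an open interval $I\ni\tau_0$ with compact closure in $K$ such that

(2) $\operatorname{supp}f(\tau)=G$ for all $\tau\in I$, and $f$ is not constant on $I$.

The next lemma says that at such a profile raising an object that $j$ does not hold is harmless.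

**Lemma 3 (no growth).** Let $v\in\mathcal S$ have, for all agents, the same rankings as $u$, and let $\operatorname{supp}\varphi(v)\supseteq G$. Then $\operatorname{supp}\varphi(v)=G$. Moreover, if $j\ne1$ and $v_j'$ has the same ranking as $v_j$, with $v_j'=v_j$ on $S_j$ and $v_j'\ge v_j$, then $\varphi(v_j',v_{-j})=\varphi(v)$.

*Proof.* The profile $v$ has the same $\kappa_1,\kappa_2$ as $u$, so $\kappa_3(v)\le|G|$; this is the first claim.

For the second, let $v_j^\theta=(1-\theta)v_j+\theta v_j'$ for $\theta\in[0,1]$, which stays in the (convex) cell of $v_j$. Put $\bar\tau=v_1(y)$, $F(\theta,\tau)=\varphi(v_j^\theta,v_{-j}^\tau)$ for $\tau\in K(v)$, and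
$$\Theta=\{\theta\in[0,1]:F(\theta,\bar\tau)=\varphi(v)\}.$$
$\Theta$ contains $0$ and is closed, by continuity in agent $j$'s utility. If $\theta\in\Theta$ and $\theta'<\theta$, then at $v_j^\theta$ agent $j$'s support is $S_j$, and $v_j^{\theta'}$ equals $v_j^\theta$ on $S_j$ and is no larger elsewhere. Lemma 2(c) gives $\theta'\in\Theta$. So $\Theta=[0,\theta^*]$, and we must show $\theta^*=1$.

Suppose $\theta^*<1$. Let $\theta>\theta^*$ be close to $\theta^*$. By continuity $\operatorname{supp}F(\theta,\bar\tau)\supseteq G$. If agent $j$'s support at $F(\theta,\bar\tau)$ were contained in $S_j$, then lowering $v_j^\theta$ to $v_j^0=v_j$ would change nothing by Lemma 2(c), so $F(\theta,\bar\tau)=F(0,\bar\tau)=\varphi(v)$ and $\theta\in\Theta$, a contradiction. So $|\operatorname{supp}F(\theta,\bar\tau)|>|G|$, while all rankings are those of $u$. By maximality of $u$, the profile $(v_j^\theta,v_{-j})$ cannot be in $\mathcal S$. That is, $F(\theta,\tau)=F(\theta,\bar\tau)$ for all $\tau\in K(v)$.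

Let $\theta\downarrow\theta^*$, for each fixed $\tau$. Continuity in agent $j$'s utility gives $F(\theta^*,\tau)=F(\theta^*,\bar\tau)=\varphi(v)$ for all $\tau\in K(v)$. At these allocations $j$'s support is $S_j$, so lowering $v_j^{\theta^*}$ to $v_j$ changes nothing, by Lemma 2(c) applied at each $\tau$. So $F(0,\tau)=\varphi(v)$ for all $\tau\in K(v)$. But $F(0,\tau)=\varphi(v^\tau)$, so this contradicts $v\in\mathcal S$. ∎

The mechanism: either raising changes nothing, or the support grows. In the second case, just past the threshold, the rule has stopped responding to agent $1$; by continuity it does not respond at the threshold either, and lowering back carries this non-response to $v$.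

## 7. What agent 1 holds, and the partner $j$

**Lemma 4.** $y\in S_1$ and $|S_1\cap E|\ge2$.

*Proof.* If $f_{1y}$ were constant on $I$, Lemma 2(d) would make $f$ constant on $I$, against (2). So $f_{1y}$ is not constant on $I$. It is therefore positive somewhere on $I$, and by (2) $y\in S_1$.

*The objects above $y$ do not move.* Let $x\in U$. As $I$ has compact closure in $K$, there is $\eta_0>0$ such that $u_1^t+\eta e_x$ has ranking $R$ for all $t\in I$ and $|\eta|\le\eta_0$, where $u_1^t=u_1[y:=t]$. By (1), agent $1$'s lottery at $u_1^t+\eta e_x$ is $f_1(t)$. For $s<s'$ in $I$ apply Lemma 2(a) to $w=u_1^s$ and $w'=u_1^{s'}\pm\eta_0e_x$. Here $w'-w=(s'-s)e_y\pm\eta_0e_x$, so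
$$\eta_0\,|f_{1x}(s')-f_{1x}(s)|\ \le\ (s'-s)\,\big(f_{1y}(s')-f_{1y}(s)\big).$$
Divide $[s,s']$ into $k$ equal parts, use this on each part, and add. The right sides telescope:
$$\eta_0\,|f_{1x}(s')-f_{1x}(s)|\ \le\ \frac{s'-s}k\big(f_{1y}(s')-f_{1y}(s)\big)\ \le\ \frac{s'-s}k .$$
This holds for every $k$, so $f_{1x}$ is constant on $I$.

*At least two objects below $y$ are held.* Take $\tau<\tau'$ in $I$ with $f_{1y}(\tau)\ne f_{1y}(\tau')$ and put $\delta=f_1(\tau')-f_1(\tau)$. By what we just proved and (2), $\delta$ vanishes outside $\{y\}\cup(S_1\cap E)$; also $\sum_a\delta_a=0$ and $\delta_y\ne0$. By SP, $u_1^\tau\cdot\delta\le0\le u_1^{\tau'}\cdot\delta$, so $u_1^{\tau''}\cdot\delta=0$ for some $\tau''\in[\tau,\tau']$. If $S_1\cap E=\emptyset$, then $\delta=\delta_ye_y$, and the zero sum gives $\delta_y=0$, a contradiction. If $S_1\cap E=\{c\}$, then $\delta=\delta_y(e_y-e_c)$ and $u_1^{\tau''}\cdot\delta=\delta_y(\tau''-u_1(c))\ne0$, because $\tau''\in K$ lies above $u_1(c)$; again a contradiction. ∎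

**Step 6: the partner.** Column $y$ has constant sum and $f_{1y}$ is not constant on $I$. So there are $j\ne1$ and $\tau_1,\tau_2\in I$ with
$$f_{jy}(\tau_1)\ne f_{jy}(\tau_2).\tag{3}$$
Fix them. One of the two numbers is positive, so $y\in S_j$ by (2). Write $\succ_j$ for $\succ_{u_j}$.

**Step 7: agent 1 holds something below $y$ that $j$ does not hold.** This is the first attempt of Section 4, used where it works. We claim:

(4) *There is $c\in S_1\cap E$ with $c\notin S_j$.*

Suppose not. By Lemma 4 there are distinct $c,c'\in E$ with $y,c,c'\in S_1\cap S_j$. For each $\tau\in I$ the six entries of $f(\tau)$ in rows $1,j$ and columns $y,c,c'$ are positive, so every sufficiently small $d$ supported on $\{y,c,c'\}$ is feasible. By (BE) there is no zero-sum $d$ on $\{y,c,c'\}$ with $u_1^\tau\cdot d>0>u_j\cdot d$. On the plane of such $d$ both functionals are nonzero. If they were linearly independent, they could take the values $1$ and $-1$ simultaneously; so they are proportional, and the factor must be positive. Comparing their values at $e_y-e_c$ and at $e_c-e_{c'}$,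
$$\frac{\tau-u_1(c)}{u_1(c)-u_1(c')}=\frac{u_j(y)-u_j(c)}{u_j(c)-u_j(c')} .$$
This holds for at most one $\tau$, but it should hold for all $\tau\in I$. Contradiction.

**Step 8: $j$ also prefers $y$ to $c$.** We claim:

(5) *For $c$ as in (4), $y\succ_jc$.*

Otherwise $c\succ_jy$, while $y\,R\,c$, $c\in S_1$ and $y\in S_j$. Then $d=\epsilon(e_y-e_c)$ with small $\epsilon>0$ is feasible at $\varphi(u)$, with $u_1\cdot d>0>u_j\cdot d$. This violates (BE).

## 8. Adjacent swaps in $j$'s ranking

We want to climb from $c$ upward in $\succ_j$ until we meet an object that $j$ holds. The next lemma says that each step of the climb goes to an object that $R$ ranks higher, and never hits $y$. The reason is that otherwise an adjacent swap in $\succ_j$ would lead to a profile of $\mathcal S$ with larger $\kappa_1$ or $\kappa_2$.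

**Lemma 5.** Let $z\notin S_j$ with $y\succ_jz$, and let $x$ be the immediate predecessor of $z$ in $\succ_j$ (the object just above $z$). Then $x\ne y$ and $x\,R\,z$.

*Proof.* Suppose not: either $x=y$, or $x\ne y$ and $z\,R\,x$. In the second case $y\succ_jx$, because $y$ is above $z$, is not $x$, and $x$ is adjacent to $z$. Let $\succ_j'$ be $\succ_j$ with $x$ and $z$ swapped. If $x=y$, replacing $\succ_j$ by $\succ_j'$ raises $\kappa_1$ by $1$, since $z$ passes above $y$. If $x\ne y$, then $x,z$ are below $y$ before and after, so $\kappa_1$ is unchanged; $\kappa_2$ rises by $1$, since $R$ and $j$'s ranking now agree on $\{x,z\}$ and no other pair is affected. So it suffices to find a profile in $\mathcal S$ in which $j$ has ranking $\succ_j'$ and all other rankings are as in $u$: this contradicts the choice of $u$.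

*Case $x\notin S_j$.* (Then $x\ne y$, as $y\in S_j$.) Let $u_j'$ be $u_j$ with $x$ lowered to just below $z$; it has ranking $\succ_j'$. For $\tau\in I$ agent $j$'s support at $f(\tau)$ is $S_j\not\ni x$, so Lemma 2(c) gives $\varphi(u_j',u_{-j}^\tau)=f(\tau)$. This is nonconstant in $\tau\in I$, so $(u_j',u_{-j})\in\mathcal S$.

*Case $x\in S_j$.* Now we raise $z$ across $x$, with agent $1$'s utility for $y$ at $\tau_1$ and at $\tau_2$, and show that the two outcomes remain different.

*Approaching the wall.* By (2), (3) and continuity in agent $j$'s utility at $u_j$, there is an open ball $B\ni u_j$ inside the cell of $u_j$ such that for all $w\in B$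
$$\operatorname{supp}\varphi(w,u_{-j}^{\tau_k})\supseteq G\quad(k=1,2),\qquad \varphi(w,u_{-j}^{\tau_1})\ne\varphi(w,u_{-j}^{\tau_2}).$$
By the second property $(w,u_{-j}^{\tau_k})\in\mathcal S$, and it has the same rankings as $u$. So Lemma 3 applies. First, its support is $G$, so $j$'s probability of $z$ is $0$. Second, for small $\epsilon>0$ the utility $w[z:=w(x)-\epsilon]$ is at least $w$, equals $w$ on $S_j$ and has the same ranking, so
$$\varphi(w[z:=w(x)-\epsilon],u_{-j}^{\tau_k})=\varphi(w,u_{-j}^{\tau_k}).\tag{6}$$

*On the wall.* Fix $k$. Let $H$ be the value function of agent $j$ given $u_{-j}^{\tau_k}$, and let $L$ be the linear map $Lw=w[z:=w(x)]$. By (6), and because $j$'s probability of $z$ is $0$, $H(w[z:=w(x)-\epsilon])=w\cdot\varphi_j(w,u_{-j}^{\tau_k})=H(w)$. Let $\epsilon\downarrow0$; $H$ is continuous, so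
$$H(Lw)=H(w)\qquad(w\in B).$$
The point $Lu_j$ has a tie and is not in $\mathcal V$, but $H$ is defined there. Let $q\in\partial H(Lu_j)$. For $w\in B$,
$$H(w)=H(Lw)\ \ge\ H(Lu_j)+q\cdot L(w-u_j)\ =\ H(u_j)+(L^{\top}q)\cdot(w-u_j).$$
By Lemma 1, $H$ is differentiable at $u_j$ with gradient $f_j(\tau_k)$; so (C2) gives $L^{\top}q=f_j(\tau_k)$. Now $Le_a=e_a$ for $a\notin\{x,z\}$, so $(L^\top q)_a=q\cdot Le_a=q_a$, and therefore
$$q_a=f_{ja}(\tau_k)\qquad\text{for all }a\notin\{x,z\}\text{ and all }q\in\partial H(Lu_j).\tag{7}$$
(For $x$ we learn only $q_x+q_z=f_{jx}(\tau_k)$, since $Le_x=e_x+e_z$: on crossing the wall, $j$ may exchange $x$ for $z$, and nothing else.)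

*Beyond the wall.* For small $\epsilon>0$ let $\hat u_j^\epsilon=u_j[z:=u_j(x)+\epsilon]$, which has ranking $\succ_j'$. Then $\varphi_j(\hat u_j^\epsilon,u_{-j}^{\tau_k})\in\partial H(\hat u_j^\epsilon)$ and $\hat u_j^\epsilon\to Lu_j$. Lotteries are bounded, and by (C3) every limit point as $\epsilon\downarrow0$ lies in $\partial H(Lu_j)$. By (7),
$$\varphi_{ja}(\hat u_j^\epsilon,u_{-j}^{\tau_k})\to f_{ja}(\tau_k)\qquad(\epsilon\downarrow0)\quad\text{for each }a\notin\{x,z\},\ k=1,2.$$
By (3), $f_j(\tau_1)\ne f_j(\tau_2)$. These vectors have equal sums and both vanish at $z$, so they differ in at least two coordinates other than $z$, hence in some $a\notin\{x,z\}$. For this $a$ and small $\epsilon$ the numbers $\varphi_{ja}(\hat u_j^\epsilon,u_{-j}^{\tau_1})$ and $\varphi_{ja}(\hat u_j^\epsilon,u_{-j}^{\tau_2})$ are different. So $(\hat u_j^\epsilon,u_{-j})\in\mathcal S$, as required. ∎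

## 9. Climbing from $c$ to $b$, and the trade

**Step 9: the climb.** Take $c$ from (4), so $c\in S_1\cap E$, $c\notin S_j$ and, by (5), $y\succ_jc$. Put $x_0=c$. As long as the current object $x_l$ is outside $S_j$ and below $y$ in $\succ_j$, let $x_{l+1}$ be its immediate predecessor in $\succ_j$. By Lemma 5, $x_{l+1}\ne y$, hence still $y\succ_jx_{l+1}$; and $x_{l+1}\,R\,x_l$. Since $y$ lies finitely many places above $c$ and is never reached, the climb stops, and it can stop only at an object of $S_j$. So there are $m\ge1$ and consecutive objects
$$b=x_m\succ_jx_{m-1}\succ_j\cdots\succ_jx_1\succ_jx_0=c$$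
with
$$x_0,\dots,x_{m-1}\notin S_j,\qquad b\in S_j,\qquad y\succ_jb,\qquad b\,R\,c.$$

**Step 10: choose the price.** Since $u_1(b)>u_1(c)$, choose $\eta\in(0,1)$ with
$$u_1(b)>\eta\,u_1(y)+(1-\eta)\,u_1(c).$$

**Step 11: raise $c$ to just below $b$.** For small $\epsilon>0$ let $u_j'(x_l)=u_j(b)-(m-l)\epsilon$ for $0\le l<m$ and $u_j'=u_j$ elsewhere. The objects $x_{m-1},\dots,x_0$ are pushed up to just below $b$ in their old order. Hence $u_j'\ge u_j$, $u_j'$ has the same ranking as $u_j$, and $u_j'=u_j$ on $S_j$. Lemma 3 with $v=u$ gives
$$\varphi(u_j',u_{-j})=\varphi(u)=:P.$$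

**Step 12: trade.** At the profile $(u_j',u_{-j})$ consider $d=\zeta\big(e_b-\eta e_y-(1-\eta)e_c\big)$ with small $\zeta>0$, and replace $P_1,P_j$ by $P_1+d,P_j-d$. The objects $b,y,c$ are distinct and $P_{1y},P_{1c},P_{jb}>0$, so this is feasible; and $d$ has zero sum. Agent $1$ gains $\zeta\big[u_1(b)-\eta u_1(y)-(1-\eta)u_1(c)\big]>0$. Agent $j$ has $u_j'(y)=u_j(y)$, $u_j'(b)=u_j(b)$, $u_j'(c)=u_j(b)-m\epsilon$, so it gains
$$\zeta\big[\eta u_j(y)+(1-\eta)(u_j(b)-m\epsilon)-u_j(b)\big]=\zeta\big[\eta\,(u_j(y)-u_j(b))-(1-\eta)\,m\epsilon\big],$$
which is positive for small $\epsilon$ because $u_j(y)>u_j(b)$. This violates (BE), hence efficiency. So $\varphi$ is ordinal, and Theorem 1 is proved. $\blacksquare$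

## 10. Only pairwise trades were used

**Theorem 2.** Let $N$ and $A$ ($|A|\ge2$) be finite, with demands $m_i>0$ and supplies $q_a>0$ satisfying $\sum_im_i=\sum_aq_a$. Let allocations be nonnegative matrices with row sums $m_i$ and column sums $q_a$, and let agent $i$ evaluate its row $P_i$ by $u_i\cdot P_i$. Let $\varphi:\mathcal U^N\to\{\text{allocations}\}$ be strategy-proof and non-bossy, and satisfy bilateral efficiency (BE): no two agents can both strictly gain by reallocating $P_i+P_j$ between themselves. Then
$$\varphi\text{ is continuous in each agent's own utility}\iff\varphi\text{ is ordinal}.$$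

*Proof.* ($\Leftarrow$) For fixed $u_{-i}$ an ordinal rule is constant in $u_i$ on the set of utilities in $\mathcal U$ with a given ranking. These sets are open in $\mathcal U$, so $u_i\mapsto\varphi(u_i,u_{-i})$ is locally constant, hence continuous.

($\Rightarrow$) Sections 5 to 9 apply verbatim; let us check where the allocation model enters. The extension to $\mathcal V$ uses that $(\alpha u_i+\beta)\cdot P_i=\alpha\,u_i\cdot P_i+\beta m_i$, that is, fixed row sums, and $|A|\ge2$ so that $\max w>\min w$. Finiteness of $H$ and the limit points in Lemma 5 use that rows are bounded, and Lemma 2(c) that they are nonnegative. In Lemma 4, $f_{1y}$ takes values in $[0,m_1]$, so the last bound becomes $m_1(s'-s)/k$, which still tends to $0$; the zero sum of $\delta$ is the fixed row sum. Step 6 uses the fixed sum of column $y$ (and shows that a second agent exists). The end of Lemma 5 uses the fixed row sum of $j$. Efficiency was used in (4), (5) and Step 12, each time through (BE). Everything else is SP, NB and continuity in a single agent's utility. ∎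

In particular, efficiency in Theorem 1 can be weakened to the absence of mutually beneficial bilateral trades. And among the strategy-proof, efficient, non-bossy rules on $\mathcal U^N$, continuity and ordinality are equivalent.

## 11. Three non-ordinal rules, each missing one axiom

**Proposition 3.** Let $n\ge3$. None of efficiency, strategy-proofness and non-bossiness can be dropped from Theorem 1: for each of them there is a rule that satisfies the other two and continuity and is not ordinal.

*Proof.* **Without efficiency.** Fix $0<r\le1/n$. Let $\varphi_1(u)$ be the $u_1$-maximal point of the Euclidean ball of radius $r$ around the uniform lottery in the hyperplane $\{\sum_ap_a=1\}$, and give every other agent $(\mathbf 1-\varphi_1(u))/(n-1)$, where $\mathbf 1$ is the all-ones vector. Explicitly, $\varphi_1(u)=\frac1n\mathbf 1+r\,\tilde u_1/\|\tilde u_1\|$, where $\tilde u_1\ne0$ is $u_1$ minus its mean. The entries of $\varphi_1(u)$ lie in $[0,2/n]\subset[0,1]$, each other row sums to $(n-1)/(n-1)=1$, and the columns sum to one. Agent $1$ gets its best point from a fixed set and the others have no influence, so the rule is SP. It is NB, because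 the allocation is a function of $\varphi_1$ and does not depend on $u_{-1}$. It is continuous by the formula. It is not ordinal: if a small change of $u_1$ at one object $x$ left the direction of $\tilde u_1$ unchanged, then $\tilde u_1$ would be a multiple of $e_x-\frac1n\mathbf 1$, so $u_1$ would be constant off $x$. With $n\ge3$ this is impossible for an injective $u_1$. Taking $x$ to be agent $1$'s second-best object, the change stays in $\mathcal U$ and preserves the ranking.

**Without non-bossiness.** Agents $1,\dots,n-2$ choose objects in this order. Two objects remain. If $n-1$ and $n$ prefer the same one of them, $n-1$ gets it with probability $s$ and $n$ gets it with probability $1-s$, each getting the other object with the complementary probability, where $s\in(0,1)$ is the second-highest value of $u_1$. If they prefer different ones, each gets the preferred one.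

SP: agents $1,\dots,n-2$ get their best available object, and agent $1$'s own lottery does not depend on $s$. Suppose agent $n-1$ prefers $a$ to $b$ among the remaining $a,b$. If $n$ prefers $a$, truth gives $a$ with probability $s$ and lying gives $b$. If $n$ prefers $b$, truth gives $a$ and lying gives $b$ with probability $s$. So truth is best; for agent $n$ replace $s$ by $1-s$. Continuity: for fixed rankings the choices are fixed, and $s$ is continuous in $u_1$. Efficiency: in a Pareto improvement agents $1,\dots,n-2$ successively must keep their assignments. The last two agents then share the two remaining objects. If they prefer the same one, its two probabilities sum to one and one agent's gain is the other's loss; if not, each already has its preferred one. The rule is not ordinal: when $n-1$ and $n$ have the same ranking, the allocation depends on $s$.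

**Without strategy-proofness.** If agents $1,2$ have the same best object $a$ and the same second-best object $b$ (the special case), put $s=(1+u_1(b))/3\in(\frac13,\frac23)$,
$$\varphi_1=s\,a+(1-s)\,b,\qquad\varphi_2=(1-s)\,a+s\,b,$$
and let $3,\dots,n$ choose serially from $A\setminus\{a,b\}$. Otherwise use the serial dictatorship $1,2,\dots,n$.

Continuity: the case and all choices depend on rankings only, and $s$ is continuous in $u_1$.

NB: let one agent change its report without changing its own lottery. If the agent is $1$ or $2$, its lottery is nondegenerate exactly in the special case, so both profiles are special or both are serial. If both are special, $a$ and $b$ are pinned down by the report of the other of the two agents, and the lottery gives $s$; so rows $1,2$ agree, and so do the choices of $3,\dots,n$ from $A\setminus\{a,b\}$. If both are serial, the earlier agent is unaffected and the later agents face the same sets. If the agent is $i\ge3$, the case, rows $1,2$ and the choices of agents before $i$ do not depend on its report, and since its own pick is the same, later agents face the same sets.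

Efficiency: the serial case was checked in Section 2. In the special case rescale so that $w_i(a)=1$, $w_i(b)=0$ for $i=1,2$; then $w_i<0$ elsewhere. For every random allocation $Q$,
$$w_1\cdot Q_1+w_2\cdot Q_2\ \le\ Q_{1a}+Q_{2a}\ \le\ 1,$$
with equality at $\varphi(u)$. If $Q$ hurts nobody, both inequalities are equalities and $w_i\cdot Q_i=w_i\cdot\varphi_i(u)$ for $i=1,2$. Then $Q_1,Q_2$ are supported on $\{a,b\}$, with $Q_{1a}=s$ and $Q_{2a}=1-s$, so $Q_1=\varphi_1(u)$ and $Q_2=\varphi_2(u)$. Now $a,b$ are used up, and the serial part cannot be improved.

The rule is not ordinal, as $s$ varies with $u_1(b)$. ∎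

The proposition makes no claim about dropping continuity altogether.
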